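\title{Two-dimensional CAT(0) cube complexes embed in a product of three trees}

\begin{abstract}
We prove that the vertex set of every CAT(0) cube complex of dimension at most two, with its combinatorial metric, maps to an $\ell^1$ product of three simplicial trees by a map that changes distances by a factor of at most $3$. In particular, the right-angled Artin group of every finite triangle-free graph, whatever its chromatic number, embeds quasiisometrically in a product of three trees. This answers a question posed by Bader, Bensaid and Petyt. The proof does not color the graph. Two of the trees record hyperplanes according to a two-coloring that depends on the vertex, a bookkeeping rule limits the speed at which they do so, and the third tree keeps track of the hyperplanes that are not yet recorded.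
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finite simplicial graph. The \emph{right-angled Artin group} $A_\Gamma$ is generated by the vertices of $\Gamma$, subject only to the relations $ab=ba$ for the edges $\{a,b\}$ of $\Gamma$. We give $A_\Gamma$ the word metric for this generating set. A \emph{tree} is a simplicial tree with its path metric, not necessarily locally finite, and a product of trees carries the $\ell^1$ metric, the sum of the distances in the factors. A map $f\colon Y\to Z$ of metric spaces is a \emph{quasiisometric embedding} if there are constants $\lambda\ge1$ and $c\ge0$ with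
\[
\lambda^{-1}d_Y(y,y')-c\ \le\ d_Z(f(y),f(y'))\ \le\ \lambda\, d_Y(y,y')+c\qquad\text{for all }y,y'\in Y .
\]

How many trees does it take to hold $A_\Gamma$? If $\Gamma$ has no edges, then $A_\Gamma$ is free and its Cayley graph is a tree. If $\Gamma$ is a single edge, then $A_\Gamma=\mathbb Z^2$ is a product of two lines, and if $\Gamma$ is complete bipartite, then $A_\Gamma$ is a product of two free groups. These cases have a common generalization. Recall that $\Gamma$ is \emph{$n$-colorable} if its vertices can be given $n$ colors so that adjacent vertices have different colors, and that the \emph{chromatic number} $\chi(\Gamma)$ is the least such $n$; $2$-colorable means bipartite. It is known that if $\Gamma$ is $n$-colorable, then $A_\Gamma$ embeds isometrically in a product of $n$ trees. We recall the short proof in Proposition~\ref{prop:coloring}.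

Now let $\Gamma$ be \emph{triangle-free}, that is, without $3$-cycles. Then no three generators commute pairwise, and the cube complex on which $A_\Gamma$ naturally acts has dimension at most two. The chromatic number of $\Gamma$, however, can be arbitrarily large. Bipartite graphs need two trees at most and $3$-colorable graphs, such as the pentagon, need three at most. The following is posed as an open question in \cite{BBP}.

\begin{quote}
Suppose that $\Gamma$ is triangle-free but not $2$-colorable. Can $A_\Gamma$ be quasiisometrically embedded in a product of three trees?
\end{quote}

We read the question universally: is this so for every finite triangle-free graph, including those with $\chi(\Gamma)\ge4$? The coloring construction uses one tree per color and, as we note after Proposition~\ref{prop:coloring}, cannot run with fewer than $\chi(\Gamma)$ colors. One might therefore guess that the number of trees must grow with $\chi(\Gamma)$. It need not: once distances may be distorted by a bounded factor, only the dimension matters.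

\begin{theorem}\label{thm:main}
Let $X$ be a CAT(0) cube complex of dimension at most $2$, not necessarily locally finite, and let $d$ be the combinatorial metric on its vertex set $X^0$. There are simplicial trees $T_1,T_2,T_3$ and a map $f=(f_1,f_2,f_3)\colon X^0\to T_1\times T_2\times T_3$ with
\[
\tfrac13\,d(g,g')\ \le\ \sum_{i=1}^3 d_{T_i}\bigl(f_i(g),f_i(g')\bigr)\ \le\ 3\,d(g,g')\qquad\text{for all }g,g'\in X^0 .
\]
\end{theorem}

\begin{corollary}\label{cor:raag}
For every finite triangle-free graph $\Gamma$, of any chromatic number, $A_\Gamma$ with its word metric embeds quasiisometrically in a product of three trees, with multiplicative constant $3$ and additive constant $0$, independent of $\Gamma$.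
\end{corollary}

Fix a base vertex $o$. A vertex $g$ of $X$ is determined by the finite set $H(g)$ of hyperplanes that separate it from $o$, and this set is partially ordered by nesting (Section~\ref{sec:posets}). In dimension two each single $H(g)$ can be colored with two colors, even when the set of all hyperplanes needs many, and these colorings can be chosen so that a color never changes as $g$ moves away from $o$ (Section~\ref{sec:colors}). The price is that a hyperplane receives its color late, and that many hyperplanes may receive theirs in a single step. A system of \emph{payments} (Section~\ref{sec:payments}) lets the colored hyperplanes enter $T_2$ and $T_3$ at a bounded rate (Section~\ref{sec:T23}), and the tree $T_1$ accounts for those that are still waiting (Section~\ref{sec:T1}). The two inequalities follow in Section~\ref{sec:estimate}. Section~\ref{sec:cone} shows the whole mechanism in a case where $f$ is given by a formula.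

\section{Hyperplanes between the base vertex and a vertex}\label{sec:posets}

\subsection*{Standard facts}
A \emph{CAT(0) cube complex} is a simply connected complex of unit cubes, glued by isometries of faces, in which the link of every vertex is a flag simplicial complex, that is, a simplicial complex in which every set of pairwise adjacent vertices spans a simplex. Its \emph{dimension} is the largest dimension of a cube, and the \emph{combinatorial metric} $d$ on $X^0$ is the path metric of the $1$-skeleton. A \emph{hyperplane} is an equivalence class of edges for the relation generated by being opposite sides of a square. An edge or a cube \emph{crosses} a hyperplane if it belongs to, or contains an edge of, that class. We use the following standard facts (Sageev, Roller, Chepoi).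
\begin{itemize}
\item[(H1)] Each edge crosses exactly one hyperplane.
\item[(H2)] Deleting the edges of a hyperplane $h$ from the $1$-skeleton splits $X^0$ into two nonempty \emph{halfspaces}. Each is convex (it contains every geodesic between two of its vertices), and either one determines $h$.
\item[(H3)] $d(g,g')$ is the number of hyperplanes that separate $g$ from $g'$.
\item[(H4)] The $1$-skeleton is a median graph: any three vertices have a \emph{median}, a vertex that lies on a geodesic between each two of them. By convexity the median lies in every halfspace that contains two of the three vertices.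
\item[(H5)] Two distinct hyperplanes \emph{cross} if all four intersections of a halfspace of one with a halfspace of the other are nonempty. If $h_1,\dots,h_k$ cross pairwise, they all cross a common $k$-cube.
\end{itemize}
In a complex of dimension at most $2$, fact (H5) says that
\begin{equation}\label{eq:triple}
\text{no three hyperplanes cross pairwise.}
\end{equation}
This is the only way in which the hypothesis on the dimension enters the proof, and we refer to \eqref{eq:triple} each time it is used.

\begin{proof}[Proof of Corollary~\ref{cor:raag} from Theorem~\ref{thm:main}]
The \emph{Salvetti complex} of $A_\Gamma$ has one vertex, one loop for each vertex of $\Gamma$, and one $k$-torus (a $k$-cube with opposite faces identified) for each set of $k$ pairwise adjacent vertices of $\Gamma$. Its universal cover is a CAT(0) cube complex (Charney--Davis). The $1$-skeleton of the cover is the Cayley graph of $A_\Gamma$, so $d$ is the word metric, and its dimension is the largest size of a set of pairwise adjacent vertices, which is at most $2$ when $\Gamma$ is triangle-free.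
\end{proof}

\subsection*{The posets $H(g)$}
Let $X$ be as in Theorem~\ref{thm:main} and fix a base vertex $o$. For a hyperplane $h$ let $h^+$ be the halfspace that does not contain $o$ and $h^-$ the other one. Put $h\le k$ if $k^+\subseteq h^+$, so that $h<k$ means that $h$ stands between $o$ and $k$. By (H2) this is a partial order. Write $h\parallel k$ if $h$ and $k$ cross. For a vertex $g$ let
\[
H(g)=\{h: g\in h^+\}.
\]
By (H3), $d(g,g')=|H(g)\,\triangle\,H(g')|$. In particular $H(g)$ is finite, with $d(o,g)$ elements, and it determines $g$. It is down-closed among all hyperplanes: if $h\le k\in H(g)$, then $g\in k^+\subseteq h^+$.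

Let $h\ne k$ lie in $H(g)$. Then $g\in h^+\cap k^+$ and $o\in h^-\cap k^-$, so $h\parallel k$ fails exactly when $h^-\cap k^+$ or $h^+\cap k^-$ is empty, that is, when $h<k$ or $k<h$. Thus, inside $H(g)$, \emph{incomparable} and \emph{crossing} mean the same. By \eqref{eq:triple}, $H(g)$ has no antichain with three elements, and for $e\in H(g)$ the set
\[
I_g(e)=\{e'\in H(g): e'\parallel e\}
\]
is a chain. Both properties fail in a $3$-cube with $o$ and $g$ at opposite corners.

The next lemma lets us move through $X$ by adding and removing elements of posets.

\begin{lemma}\label{lem:downsets}
If $D\subseteq H(g)$ is down-closed, there is a unique vertex $v$ with $H(v)=D$.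
\end{lemma}

\begin{proof}
Uniqueness holds because $H(v)$ determines $v$. For existence it suffices to find, for a maximal element $h$ of $H(g)$, a vertex $q$ with $H(q)=H(g)\setminus\{h\}$. Indeed, since $D$ is down-closed, nothing in $D$ lies above an element of $H(g)\setminus D$, so a maximal element of $H(g)\setminus D$ is maximal in $H(g)$, and we may remove the elements of $H(g)\setminus D$ one at a time.

First, no halfspace $K$ satisfies $g\in K\subsetneq h^+$. Such a $K$ would not contain $o$, so $K=k^+$ with $k\in H(g)$ and $h<k$, against the maximality of $h$.

Let $q$ be a vertex of $h^-$ closest to $g$. Then $h$ separates $q$ from $g$. If $d(g,q)=1$, it is the only hyperplane that does, and $H(q)=H(g)\setminus\{h\}$. Suppose instead that some $k\ne h$ also separates them, and let $K$ be the halfspace of $k$ that contains $g$. Then $K\ne h^+$ by (H2), so $K\not\subseteq h^+$ by the previous paragraph, and there is a vertex $t\in K\cap h^-$. The median $m$ of $g,q,t$ lies in $h^-$, as $q$ and $t$ do, and in $K$, as $g$ and $t$ do. It lies on a geodesic from $g$ to $q$, and $m\ne q$ because $q\notin K$. So $m\in h^-$ is closer to $g$ than $q$ is, a contradiction.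
\end{proof}

We use three consequences.
\begin{itemize}
\item For vertices $g,g'$ there is a vertex $m$ with $H(m)=H(g)\cap H(g')$.
\item For a hyperplane $h$ there is a vertex $r(h)$ with $H(r(h))=\{k:k<h\}$: apply the lemma to any $g\in h^+$.
\item If $H(v)\subseteq H(g)$, list $H(g)\setminus H(v)$ as $x_1,\dots,x_n$ so that $x_i<x_j$ implies $i<j$. The sets $H(v)\cup\{x_1,\dots,x_i\}$ are down-closed, and the corresponding vertices form an edge path from $v$ to $g$. We call it a \emph{monotone path} and say that $x_i$ is \emph{added} at the $i$-th step.
\end{itemize}

The ends of an edge are separated by one hyperplane $x$, so every edge can be written as $v\to w$ with $H(w)=H(v)\sqcup\{x\}$. We write $w=v+x$ and $v=w-x$. Here $x$ is maximal in $H(w)$, since $x<k\in H(v)$ would put $x$ in $H(v)$. Conversely, $w-x$ exists for every maximal element $x$ of $H(w)$. Note that $I_w(x)\subseteq H(v)$.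

\begin{lemma}\label{lem:edge}
Let $w=v+x$. Every $e\in H(v)$ satisfies $e<x$ or $e\parallel x$. If $I_w(x)=\emptyset$, then $x$ is the only maximal element of $H(w)$. Otherwise $y=\max I_w(x)$ is maximal in $H(v)$ and in $H(w)$, and the maximal elements of $H(w)$ are exactly $x$ and $y$.
\end{lemma}

\begin{proof}
The first statement holds because $x$ is maximal in $H(w)$, and it gives the second. Suppose that $y<k\in H(v)$. Then $k<x$ would give $y<x$, so $k\in I_w(x)$, against the choice of $y$. Thus $y$ is maximal in $H(v)$, and also in $H(w)$ because $y\parallel x$. The maximal elements of $H(w)$ form an antichain, so by \eqref{eq:triple} there is no third one.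
\end{proof}

\subsection*{Colorings give trees}
Let $\mathcal T$ be the rooted tree whose vertices are the finite sequences of hyperplanes, a sequence being adjacent to those obtained from it by appending one term. The distance between two sequences is the total number of their terms that lie outside their longest common prefix. A chain in $H(g)$, listed in increasing order, is a vertex of $\mathcal T$. The following proposition does not use the dimension. It is the model that our construction deforms.

\begin{proposition}\label{prop:coloring}
Suppose that the hyperplanes of a CAT(0) cube complex $X$ are colored with $n$ colors so that crossing hyperplanes have different colors. Then $X^0$ embeds isometrically in a product of $n$ trees.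
\end{proposition}

\begin{proof}
Let $H_i(g)$ be the set of elements of color $i$ in $H(g)$. It is a chain; let $F_i(g)\in\mathcal T$ list it in increasing order. Since $H(g)\cap H(g')$ is down-closed, $H_i(g)\cap H_i(g')$ is an initial segment of both chains, and it contains every common term. So it is the longest common prefix, and $d(F_i(g),F_i(g'))=|H_i(g)\,\triangle\,H_i(g')|$. The sum over $i$ is $d(g,g')$.
\end{proof}

For $A_\Gamma$, each edge of the Cayley graph is labeled by a generator, and opposite sides of a square have the same label. So each hyperplane has a label, and by (H5) crossing hyperplanes have adjacent labels. An $n$-coloring of $\Gamma$ therefore colors the hyperplanes as required, which gives the isometric embedding quoted in the introduction. Conversely, for adjacent $a,b$ the hyperplanes of the edges from $1$ to $a$ and from $1$ to $b$ cross, as the square $1,a,ab,b$ shows. So the proposition cannot be applied with fewer than $\chi(\Gamma)$ colors.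

\section{The cone over a triangle-free graph}\label{sec:cone}

Let $\Gamma$ be a triangle-free graph. Take a ray with vertices $1,a,a^2,\dots$ for each vertex $a$ of $\Gamma$, all starting at $o=1$. For each edge $\{a,b\}$ glue in a quadrant tiled by unit squares, with vertices $a^ib^j$ $(i,j\ge0)$, along the rays of $a$ and $b$. The resulting complex $C(\Gamma)$ is contractible, by scaling toward $o$. The link of $o$ is $\Gamma$ and the other links are complete bipartite graphs, so all links are flag and $C(\Gamma)$ is a CAT(0) cube complex of dimension at most $2$. Let $a_k$ be the hyperplane of the edge from $a^{k-1}$ to $a^k$. Then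
\[
H(a^ib^j)=\{a_1<\dots<a_i\}\cup\{b_1<\dots<b_j\},
\]
and $a_k\parallel b_l$ exactly when $a$ and $b$ are adjacent, so Proposition~\ref{prop:coloring} again needs $\chi(\Gamma)$ trees. We describe a map to $S\times S\times S$, where $S$ is the tree formed by one ray for each vertex $a$ of $\Gamma$, issuing from a root $*$. Let $\langle a,k\rangle$ be the vertex at distance $k$ from $*$ on the ray of $a$.

Fix a total order $\prec$ on the vertices of $\Gamma$. On the quadrant of an edge with $a\prec b$, the map $a^ib^j\mapsto(\langle a,i\rangle,\langle b,j\rangle)$ to the second and third factors is isometric. These maps do not agree on the rays: if $b\prec a\prec c$ and both $b$ and $c$ are adjacent to $a$, then one quadrant sends the ray of $a$ to the third factor and the other sends it to the second. Assigning each ray once and for all to the second or the third factor is a $2$-coloring of $\Gamma$, which may not exist. So we send the rays to the first factor, $a^i\mapsto(\langle a,i\rangle,*,*)$, and interpolate inside each quadrant.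

The step from $a^i$ to $a^ib$ must not move the second coordinate from $*$ to $\langle a,i\rangle$, since $i$ is unbounded. We let each $b_l$ bring two of the $a_k$ into the second factor, the lowest ones first, and each $a_k$ bring two of the $b_l$ into the third. Call $a_k$ \emph{paid} at $a^ib^j$ if $k\le 2j$, and $b_l$ paid if $l\le 2i$. Identify the union of the rays of $a$ and $b$ in the first factor with $\mathbb Z$ by $\langle a,k\rangle\mapsto k$ and $\langle b,k\rangle\mapsto-k$. For $a\prec b$ adjacent put
\begin{equation}\label{eq:cone}
f(a^ib^j)=\bigl(\varphi(i,j),\ \langle a,\min(i,2j)\rangle,\ \langle b,\min(j,2i)\rangle\bigr),\qquad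
\varphi(i,j)=\begin{cases} i & \text{if } i\ge 2j,\\ 2(i-j) & \text{if } i\le 2j \text{ and } j\le 2i,\\ -j & \text{if } j\ge 2i.\end{cases}
\end{equation}
The cases agree on the lines $i=2j$ and $j=2i$, and $f(a^i)=(\langle a,i\rangle,*,*)$ does not depend on the quadrant. See Figure~\ref{fig:quadrant}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[step=1,gray!40] (0,0) grid (10,10);
\draw[->] (0,0) -- (10.7,0) node[right] {$i$};
\draw[->] (0,0) -- (0,10.7) node[above] {$j$};
\draw[thick] (0,0) -- (10,5) node[right] {$i=2j$};
\draw[thick] (0,0) -- (5,10) node[above] {$j=2i$};
\node[fill=white] at (7.5,1.5) {$(i,\ 2j,\ j)$};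
\node[fill=white] at (6.7,6.5) {$(2(i-j),\ i,\ j)$};
\node[fill=white] at (2,8.7) {$(-j,\ i,\ 2i)$};
\end{tikzpicture}
\caption{The map $f$ on one quadrant $\{a^ib^j\}$ of the cone over a graph. In each of the three sectors the triple gives the position of $f(a^ib^j)$ on a line of the first tree, on the ray of $a$ in the second tree, and on the ray of $b$ in the third tree.}
\label{fig:quadrant}
\end{figure}

The map $f$ moves by at most $3$ along each edge. By the symmetry between $a$ and $b$, consider the step from $(i,j)$ to $(i+1,j)$. If $i\ge 2j$, the new hyperplane $a_{i+1}$ is unpaid, $\varphi$ grows by $1$, and the other coordinates stay at $2j$ and $j$. If $i+1\le 2j$, the second coordinate grows by $1$. In the region $i\le 2j$ we have $\varphi=\max(j,2i)-2j$, so $\varphi+\min(j,2i)=2i-j$ grows by $2$, and both summands are nondecreasing in $i$. The total is $3$.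

Distances are not collapsed either. For instance, let $g=a^ib^j$ and $g'=c^kd^l$ with four distinct letters. The images lie on different rays in each factor, so their distance is the sum of their distances from $(*,*,*)$. The distance of $f(g)$ is $i+3j$, $2|i-j|+i+j$ or $j+3i$ in the three sectors, which is at least $i+j$ in each, and $d(g,g')=i+j+k+l$. The remaining cases are covered by Theorem~\ref{thm:main}, since Examples~\ref{ex:pay} and~\ref{ex:T1} identify \eqref{eq:cone} with the general construction.

Three features of \eqref{eq:cone} explain the general definitions.

\emph{Conflicting colors are harmless.} If $b\prec a\prec c$, the $a_k$ go to the third factor at $a^ib^j$ and to the second at $a^ic^l$. The two points are at distance $j+l$, and at most $2j$ and $2l$ of the $a_k$ have been recorded there.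

\emph{The first coordinate stays at the top unpaid hyperplane.} One might let $\varphi$ retreat to $i-2j$ as the $a_k$ are paid. This fails once the rays branch. Replace the quadrant by the product of a ray, with coordinate $j$, and a rooted tree that branches at depth $2j$. Take two vertices at height $j$ and depth $4j$ on different branches. Their distance is $4j$, but the second coordinate and the retreating first coordinate both see only the common part of depth $2j$. The unpaid hyperplanes are the top ones, and a position in a rooted tree records them only if it sits at the top one.

\emph{Each hyperplane pays for two others, not one.} With one payment each, $a_{i+1}$ would be unpaid at $a^{i+1}b^i$ and $b_{i+1}$ unpaid at $a^ib^{i+1}$. The first coordinate would be $i+1$ at one point and $-(i+1)$ at the other, although these points are at distance $2$. Two payments each open the middle sector of Figure~\ref{fig:quadrant}, which is wide enough for $\varphi$ to travel from $i$ to $-j$ at speed $2$.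

\section{Two-colorings that persist away from the base vertex}\label{sec:colors}

We return to a general $X$ of dimension at most $2$. In the cone, the order $\prec$ chose a two-coloring for each quadrant. We now make such a choice for each $H(g)$. Since every edge of $X$ has the form $v\to v+x$, the only compatibility that the upper bound needs is that colors survive when an element is added.

Let $\mathrm{Cr}(g)$ be the graph with vertex set $H(g)$ whose edges are the crossing pairs. By Dilworth's theorem, a finite poset with no three-element antichain is a union of two chains. Chains contain no crossing pair, so by \eqref{eq:triple} the graph $\mathrm{Cr}(g)$ is bipartite. Each connected component therefore has exactly two proper colorings with two given colors, and we need a feature of the component that picks one of them and does not change when the component grows. The minimal elements are such a feature.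

\begin{lemma}\label{lem:components}
\begin{itemize}
\item[(a)] If $C\ne C'$ are components of $\mathrm{Cr}(g)$, then either every element of $C$ lies below every element of $C'$, written $C<C'$, or $C'<C$.
\item[(b)] A component $C$ with more than one element has exactly two minimal elements, and they cross.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Any $e\in C$ and $f\in C'$ do not cross, so they are comparable. Let $f'\parallel f$, so that $f'\in C'$. If $e<f$, then $e<f'$, for otherwise $f'<e<f$. If $e>f$, then $e>f'$, for otherwise $f<e<f'$. So the truth of $e<f$ does not change when $f$ moves along an edge of $C'$, nor, exchanging the roles of $C$ and $C'$, when $e$ moves along an edge of $C$. Both components are connected.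

(b) The minimal elements of $C$ form an antichain, so there are at most two, and two of them cross. A single minimal element would lie below every other element of $C$ and would be isolated in $\mathrm{Cr}(g)$.
\end{proof}

Fix a total order $\prec$ on the set of all hyperplanes. (In general this uses the axiom of choice; for $A_\Gamma$ the set is countable.) On each component $C$ of $\mathrm{Cr}(g)$ with more than one element let $\kappa_g\colon C\to\{2,3\}$ be the proper coloring that gives color $2$ to the $\prec$-smaller of the two minimal elements of $C$. Thus $\kappa_g(e)$ is defined exactly when $I_g(e)\ne\emptyset$, and elements of the same color never cross.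

\begin{lemma}\label{lem:stable}
If $H(v)\subseteq H(g)$ and $\kappa_v(e)$ is defined, then $\kappa_g(e)=\kappa_v(e)$.
\end{lemma}

\begin{proof}
Using a monotone path, we may assume that $g=w=v+x$. Let $C$ be the component of $e$ in $\mathrm{Cr}(v)$ and $C'\supseteq C$ its component in $\mathrm{Cr}(w)$. We show that the two minimal elements of $C$ are minimal in $C'$. By Lemma~\ref{lem:components}(b) they are then the two minimal elements of $C'$, so $\kappa_w$ restricts to a proper coloring of $C$ with the same normalization as $\kappa_v$, and the two agree on $C$.

If $C'=C$ there is nothing to show. Otherwise $C'$ consists of $x$ and all components of $\mathrm{Cr}(v)$ that meet $I_w(x)$, and $C$ is one of them. Let $C_1\ne C$ be another, with $s\in C_1\cap I_w(x)$. Suppose that $C_1<C$. No $f\in C$ satisfies $f<x$, since then $s<f<x$. So $x$ crosses every element of $C$, by Lemma~\ref{lem:edge}. But $C$ contains a crossing pair, which contradicts \eqref{eq:triple}. Hence $C<C_1$. All elements of $C'\setminus(C\cup\{x\})$ thus lie above $C$, and $x$ lies below nothing, so minimal elements of $C$ remain minimal in $C'$.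
\end{proof}

\section{Payments}\label{sec:payments}

Listing all elements of color $i$ in $H(g)$, as in Proposition~\ref{prop:coloring}, does not give a Lipschitz map, because a single new $x$ may cross a long chain of uncolored elements. We now decide which colored elements are recorded. The rule has two requirements to meet. Each step may release only boundedly many elements, and released elements must come in increasing order, because a sequence in $\mathcal T$ can change cheaply only at its end.

For each vertex $g$ we define a partial function $\pi_g$ from $H(g)$ to $H(g)$. If $\pi_g(e)=f$ we say that $f$ \emph{pays} $e$ and that $e$ is \emph{paid} at $g$. The \emph{spare} of $f\in H(g)$ is $s_g(f)=2-|\pi_g^{-1}(f)|$. We start with $\pi_o=\emptyset$. For an edge $v\to w=v+x$, the function $\pi_w$ is the extension of $\pi_v$ by the following payments.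
\begin{itemize}
\item[(R1)] If some element of $I_w(x)$ has positive spare at $v$, the smallest such element pays $x$. Otherwise $x$ is unpaid at $w$.
\item[(R2)] If $u$ elements of $I_w(x)$ are unpaid at $v$, then $x$ pays the $\min(2,u)$ smallest of them.
\end{itemize}
The word ``smallest'' makes sense because $I_w(x)$ is a chain. An element pays at most two others by (R2) when it is added, and afterwards pays only by (R1), while its spare is positive. So spares lie in $\{0,1,2\}$. A payer always crosses the element it pays. The rules are local:
\begin{equation}\label{eq:local}
\text{the step } v\to v+x \text{ changes payers and spares only for } x \text{ and elements of } I_{v+x}(x).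
\end{equation}
A vertex is reached from $o$ by many monotone paths, and the result must not depend on the path.

\begin{proposition}\label{prop:welldef}
There is a unique family $(\pi_g)_{g\in X^0}$ with $\pi_o=\emptyset$ such that $\pi_{v+x}$ arises from $\pi_v$ by \textup{(R1)} and \textup{(R2)} for every edge $v\to v+x$.
\end{proposition}

\begin{proof}
We use induction on $|H(g)|$. The edges that end at $g\ne o$ correspond to the maximal elements of $H(g)$. If there is one, it defines $\pi_g$. Otherwise there are two, $x\parallel y$, and we must show that the edges $g-x\to g$ and $g-y\to g$ give the same function. Let $v=(g-x)-y$, so that $g-y=v+x$ and $g-x=v+y$. Put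
\[
J_x=\{e\in H(v):e\parallel x\},\qquad J_y=\{e\in H(v):e\parallel y\},
\]
and let $u_x,u_y$ be the numbers of elements of $J_x,J_y$ that are unpaid at $v$. By \eqref{eq:triple}, $J_x\cap J_y=\emptyset$. An element of $J_y$ does not cross $x$ and $x$ is maximal, so $x$ lies above all of $J_y$; in the same way $y$ lies above all of $J_x$.

By induction $\pi_{v+x}$ arises from $\pi_v$ by the rules, with crossing chain $J_x$. So $x$ is paid by the smallest element of $J_x$ with positive spare at $v$, if there is one. Also $x$ pays the $\min(2,u_x)$ smallest unpaid elements of $J_x$, so that $s_{v+x}(x)>0$ exactly when $u_x\le1$. By \eqref{eq:local}, payers and spares on $J_y$ are as at $v$.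

Now add $y$ to $v+x$. The crossing chain is $J_y\cup\{x\}$, with largest element $x$. By (R1), $y$ is paid by the smallest element of $J_y$ with positive spare at $v$ if there is one, otherwise by $x$ if $u_x\le1$, and otherwise not at all. By (R2), $y$ pays the $\min(2,u_y)$ smallest unpaid elements of $J_y$, and it also pays $x$ if $x$ is unpaid at $v+x$ and $u_y\le1$. The resulting function extends $\pi_v$ as follows, where ``unpaid'' and ``spare'' refer to $v$:
\begin{itemize}
\item $x$ pays the $\min(2,u_x)$ smallest unpaid elements of $J_x$, and $y$ pays the $\min(2,u_y)$ smallest unpaid elements of $J_y$;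
\item $x$ is paid by the smallest element of $J_x$ with positive spare, if any; otherwise by $y$ if $u_y\le1$; otherwise by nobody;
\item $y$ is paid by the smallest element of $J_y$ with positive spare, if any; otherwise by $x$ if $u_x\le1$; otherwise by nobody.
\end{itemize}
This description is symmetric in $x$ and $y$, so adding $y$ first and then $x$ gives the same function.
\end{proof}

Following a monotone path from $v$ to $g$, we see that
\begin{equation}\label{eq:monotone}
\text{if } H(v)\subseteq H(g), \text{ then } \pi_g \text{ extends } \pi_v.
\end{equation}
So paid elements stay paid and spares do not increase.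

\begin{example}\label{ex:pay}
In $C(\Gamma)$, at the vertex $a^ib^j$, the element $a_k$ is paid by $b_{\lceil k/2\rceil}$ if $k\le 2j$ and $b_l$ is paid by $a_{\lceil l/2\rceil}$ if $l\le 2i$; the other elements are unpaid. To see this, add $a_{i+1}$ (the other step is symmetric). The spare of $b_m$ is $0$ exactly when $2m\le i$, so the smallest index with positive spare is $\lceil (i+1)/2\rceil$, and this element is present exactly when $i+1\le 2j$. The unpaid $b_l$ are those with $l>2i$, so $a_{i+1}$ pays those of $b_{2i+1},b_{2i+2}$ that are present. For $i,j\ge1$ the graph $\mathrm{Cr}(a^ib^j)$ is complete bipartite with minimal elements $a_1,b_1$. If $a_1\prec b_1$, the paid elements of color $2$ are $a_1,\dots,a_{\min(i,2j)}$ and those of color $3$ are $b_1,\dots,b_{\min(j,2i)}$, as in \eqref{eq:cone}.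
\end{example}

The next lemma shows that payments respect the order. Part (c) is what will make $f_2$ and $f_3$ grow at their ends only.

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(a)] If $s_g(f)>0$, then every element of $I_g(f)$ is paid at $g$.
\item[(b)] If $\pi_g(e')=f$, $e<e'$ and $e\parallel f$, then $e$ is paid at $g$.
\item[(c)] Let $w=v+x$, and let $e<e'$ lie in $I_w(x)$. If $e'$ is paid at $v$, so is $e$. Thus the elements of $I_w(x)$ that are unpaid at $v$ form an upper segment of the chain $I_w(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
For (a) and (b) fix a monotone path from $o$ to $g$.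

(a) By \eqref{eq:monotone} the spare of $f$ is positive from the moment $f$ is added. At that moment $2-\min(2,u)>0$ in (R2), so $u\le1$ and $f$ pays every unpaid element that crosses it. If some $x\parallel f$ is added later, then $f$ has positive spare just before, so $x$ is paid by (R1).

(b) The element $e$ is added before $e'$. Every payment involves the element being added, so $f$ pays $e'$ at the step that adds the later of the two. If $e'$ comes later, the payment is by (R1), so $f$ has positive spare just before, when $e$ is already present, and $e$ is paid by (a). If $f$ comes later, the payment is by (R2), and $e$ belongs to the crossing chain of $f$. If $e$ is unpaid just before, then $f$ pays it too, because $f$ pays the smallest unpaid elements and $e<e'$.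

(c) Let $f=\pi_v(e')$, so that $f\in H(v)$ and $f\parallel e'$. We cannot have $f\le e$, as this gives $f<e'$. Suppose that $f>e$. By Lemma~\ref{lem:edge}, either $f<x$, and then $e<x$, or $f\parallel x$, and then $f,e',x$ cross pairwise, against \eqref{eq:triple}. So $f\parallel e$, and (b) applies.
\end{proof}

In the cone, an unpaid step changed nothing in the second and third coordinates. This holds in general.

\begin{lemma}\label{lem:unpaid}
\begin{itemize}
\item[(a)] Let $w=v+x$ with $x$ unpaid at $w$. Then every element of $I_w(x)$ is paid and has spare $0$, at $v$ and at $w$. Moreover $\pi_w=\pi_v$ and $s_w(x)=2$.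
\item[(b)] Two crossing elements of $H(g)$ are never both unpaid at $g$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We use induction on $|H(v)|$. By (R1), all spares on $I_w(x)$ are $0$ at $v$. Suppose that some element of $I_w(x)$ is unpaid at $v$. By Lemma~\ref{lem:order}(c) so is $y=\max I_w(x)$, which is maximal in $H(v)$ by Lemma~\ref{lem:edge}. The induction hypothesis for the edge $v-y\to v$ gives $s_v(y)=2$, a contradiction. So all of $I_w(x)$ is paid at $v$ and (R2) creates no payment. Hence $\pi_w=\pi_v$, which gives the statements at $w$.

(b) Let $e\parallel f$ be unpaid at $g$, and let $v$ be the vertex with $H(v)=\{k:k\le e\text{ or }k\le f\}$. By \eqref{eq:monotone} both are unpaid at $v$, and $e$ is maximal in $H(v)$. Part (a) for the edge $v-e\to v$ says that $f\in I_v(e)$ is paid at $v$, a contradiction.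
\end{proof}

We apply part (a) to any maximal element $t$ of $H(g)$ that is unpaid at $g$, through the edge $g-t\to g$. Part (b) says that the unpaid elements of $H(g)$ form a chain, which is why one further tree can account for them.

\section{The trees $T_2$ and $T_3$}\label{sec:T23}

An element that is paid at $g$ crosses its payer, so it has a color $\kappa_g$. For $i=2,3$ let $T_i$ be a copy of the tree $\mathcal T$ of sequences, and let $f_i(g)$ be the increasing list of the elements of $H(g)$ that are paid at $g$ and have color $i$.

\begin{lemma}\label{lem:T23}
Let $w=v+x$. If $x$ is unpaid at $w$, then $f_i(w)=f_i(v)$ for $i=2,3$. If $x$ is paid at $w$ and pays $p$ elements at $w$, then $f_i(v)$ is a prefix of $f_i(w)$ for $i=2,3$, and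
\[
d(f_2(v),f_2(w))+d(f_3(v),f_3(w))=1+p .
\]
\end{lemma}

\begin{proof}
Elements paid at $v$ remain paid at $w$ by \eqref{eq:monotone} and keep their colors by Lemma~\ref{lem:stable}. If $x$ is unpaid at $w$, nothing is newly paid, by Lemma~\ref{lem:unpaid}(a). Otherwise the newly paid elements are $x$ and the $p$ elements that $x$ pays. It suffices to show that each newly paid $e$ lies above every $e'$ that is paid at $v$ and has the same color. Such $e$ and $e'$ do not cross, so they are comparable. If $e=x$, then $e'<x$ by maximality. Let $e\in I_w(x)$ and suppose that $e'>e$. Then $e'\not<x$, since $e\not<x$, so $e'\in I_w(x)$ by Lemma~\ref{lem:edge}. Lemma~\ref{lem:order}(c) now says that $e$ was paid at $v$, a contradiction.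
\end{proof}

\section{The tree $T_1$}\label{sec:T1}

The increasing list of unpaid elements is not a good first coordinate. In the cone with $i>2j+2$, the step from $a^ib^j$ to $a^ib^{j+1}$ deletes the \emph{first} two terms of $(a_{2j+1},\dots,a_i)$, which is a long jump in $\mathcal T$. Following Section~\ref{sec:cone}, we instead give $T_1$ one vertex $[h]$ for each hyperplane $h$ and place $f_1(g)$ at $[t]$ whenever $t$ is an unpaid maximal element of $H(g)$. When an unpaid $x$ is added, $f_1$ should step to $[x]$ from its parent. The edge $r(x)\to r(x)+x$ is of this kind, since nothing in $H(r(x))$ crosses $x$, so the parent of $[x]$ has to be $f_1(r(x))$.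

It remains to place $f_1(g)$ when no maximal element is unpaid. For $g\ne o$ exactly one of the following holds.
\begin{itemize}
\item[(U)] $H(g)$ has exactly one unpaid maximal element.
\item[(P)] $H(g)$ has two maximal elements, both paid.
\end{itemize}
Indeed, a unique maximal element lies above all other elements, so it crosses nothing and is unpaid. Two maximal elements cross, so they are not both unpaid, by Lemma~\ref{lem:unpaid}(b).

In case (P), with maximal elements $x$ and $y$, we place $f_1(g)$ on the geodesic from $[x]$ to $[y]$. For a maximal element $t$ of $H(g)$ put
\[
L_g(t)=\sum_{e\in I_g(t)}s_g(e),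
\]
the total spare among the elements that cross $t$. In the middle sector of the cone, $L(a_i)=2j-i$ is the number of further steps in the direction $a$ that will be paid. After these steps $f_1$ must have caught up with the top vertex $[a_{2j}]$, in order to take the unpaid step to $[a_{2j+1}]$. The top vertex recedes at speed $1$ and $f_1$ pursues it at speed $2$, so the gap should be $L(a_i)$. This suggests placing $f_1(g)$ at distance $L_g(x)$ from $[x]$ and $L_g(y)$ from $[y]$. That such a point exists is the main assertion of the next proposition.

In a rooted tree with root $*$, the \emph{root path} of a vertex $q$ is the geodesic from $*$ to $q$, and $q$ is a \emph{descendant} of the vertices on its root path. If $q$ is not a descendant of $q'\neq *$, then the geodesic from $q'$ to $q$ passes through the parent of $q'$. The \emph{label} of $[h]$ is $h$.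

\begin{proposition}\label{prop:T1}
There are a rooted tree $T_1$, whose vertices are a root $*$ and one vertex $[h]$ for each hyperplane $h$, and a map $f_1\colon X^0\to T_1$ with the following properties.
\begin{itemize}
\item[(T1)] $f_1(o)=*$, and the parent of $[h]$ is $f_1(r(h))$.
\item[(T2)] If $t$ is an unpaid maximal element of $H(g)$, then $f_1(g)=[t]$.
\item[(T3)] If $H(g)$ has two maximal elements $x,y$, both paid at $g$, then $d([x],[y])=L_g(x)+L_g(y)$, and $f_1(g)$ is the vertex of the geodesic from $[x]$ to $[y]$ at distance $L_g(x)$ from $[x]$ and $L_g(y)$ from $[y]$.
\item[(T4)] The labels on the root path of $f_1(g)$ lie in $H(g)$, and the labels on the root path of $[h]$ are $\le h$.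
\item[(T5)] Let $v\to w=v+x$ be an edge. If $x$ is unpaid at $w$, then $f_1(w)=[x]$ and its parent is $f_1(v)$. If $x$ is paid at $w$ and $y=\max I_w(x)$, then
\[
d(f_1(v),f_1(w))=s_w(x)\qquad\text{and}\qquad d([y],f_1(w))=d([y],f_1(v))+s_w(x).
\]
\end{itemize}
\end{proposition}

The second identity in (T5) says that $f_1$ moves straight away from $[y]$. It is not needed for the final estimate, but it makes the induction work: it guarantees that consecutive steps add up without backtracking.

\begin{example}\label{ex:T1}
In $C(\Gamma)$ we have $r(a_k)=a^{k-1}$ and $f_1(a^k)=[a_k]$, so $T_1=S$ with $[a_k]=\langle a,k\rangle$. At $a^ib^j$ with $i>2j$ the element $a_i$ is unpaid and $f_1=\langle a,i\rangle$. If $i,j\ge1$, $i\le 2j$ and $j\le 2i$, then $L(a_i)=2j-i$ and $L(b_j)=2i-j$ by Example~\ref{ex:pay}. Their sum is $i+j=d([a_i],[b_j])$, and $f_1$ has coordinate $i-(2j-i)=2(i-j)$. This is $\varphi$ from \eqref{eq:cone}.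
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:T1}]
\textbf{The recursion.} Let $\rho(h)=|H(r(h))|$, the finite number of hyperplanes below $h$. For $n\ge1$ we construct a tree $T^{(n)}$ with vertices $*$ and the $[h]$ with $\rho(h)<n$, and define $f_1(g)\in T^{(n)}$ for $|H(g)|<n$, so that (T1)--(T5) hold for these $h$ and $g$ and for the edges $v\to w$ with $|H(w)|<n$. For $n=1$ put $f_1(o)=*$ and attach each $[h]$ with $\rho(h)=0$ to $*$.

Suppose that stage $n$ is complete, and let $|H(w)|=n$. Every $h\in H(w)$ has $\rho(h)<n$, so $[h]\in T^{(n)}$. We prove below that the distance identity of (T3) holds for $w$ in case (P). Then (T2) and (T3) define $f_1(w)\in T^{(n)}$, and we prove (T5) for the edges that end at $w$. Property (T4) holds for $w$ because $f_1(w)$ lies on the root path of $[t]$ for some maximal $t\in H(w)$: in case (P), a vertex of the geodesic from $[x]$ to $[y]$ lies on the root path of $[x]$ or of $[y]$. Finally we attach each $[h]$ with $\rho(h)=n$ as a leaf at $f_1(r(h))$. Its root path consists of $[h]$ and the root path of $f_1(r(h))$, whose labels lie in $H(r(h))=\{k:k<h\}$, so (T4) holds for $h$. Attaching leaves changes neither distances nor root paths in $T^{(n)}$,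 and we put $T_1=\bigcup_nT^{(n)}$.

\medskip\noindent\textbf{The chain crossed by $x$.} Fix an edge $v\to w=v+x$ with $|H(w)|=n$. The parent of $[x]$ is $f_1(r)$ with $r=r(x)$, so to locate $[x]$ relative to $f_1(v)$ we compare $f_1(r)$ with $f_1(v)$. Let $Z=I_w(x)=\{z_1<\dots<z_s\}$. By Lemma~\ref{lem:edge}, $H(v)=H(r)\sqcup Z$. The sets $H(r)\cup\{z_1,\dots,z_j\}$ are down-closed, since an element below $z_j$ lies in $H(r)$ or is some $z_i$ with $i<j$. Let $v_j$ be the corresponding vertices, so that $v_0=r$, $v_j=v_{j-1}+z_j$ and $v_s=v$. The $z_i$ do not cross each other, so by \eqref{eq:local}
\begin{equation}\label{eq:same}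
z_j \text{ has the same paid status and the same spare at } v_j \text{ and at } v,
\end{equation}
and $I_j:=I_{v_j}(z_j)=\{e\in H(r):e\parallel z_j\}$. The induction hypothesis applies to all $v_j$ and to the edges between them. Put $\Lambda_q=\sum_{j\le q}s_v(z_j)$.

\medskip\noindent\textbf{Ladder claim.} \emph{Suppose that $z_1,\dots,z_q$ are paid at $v$. Then $d(f_1(r),f_1(v_q))=\Lambda_q$. If $q\ge1$ and $x'=\max I_1$, then $\max I_j=x'$ for all $j\le q$, and $d([x'],f_1(v_q))=d([x'],f_1(r))+\Lambda_q$.}

For $q=0$ there is nothing to prove. Let $1\le j\le q$. By \eqref{eq:same}, $z_j$ is paid at $v_j$, so $I_j\ne\emptyset$. Let $e\in I_j$. No element of $H(r)$ is $\ge$ an element of $Z$, because $H(r)$ is down-closed and disjoint from $Z$. So $e\not\ge z_1$, and $e\not<z_1$ since otherwise $e<z_j$. Hence $e\in I_1$ and $e\le x'$. Likewise $x'\not\ge z_j$, and $x'\not<z_j$ since otherwise $e\le x'<z_j$. Hence $x'\in I_j$, and $x'=\max I_j$. By (T5) and \eqref{eq:same}, the step from $f_1(v_{j-1})$ to $f_1(v_j)$ has length $s_v(z_j)$ and increases the distance from the fixed vertex $[x']$ by $s_v(z_j)$. Summing over $j$ gives the last formula and $d(f_1(r),f_1(v_q))\le\Lambda_q$. The triangle inequality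 with $[x']$ gives the reverse inequality. This proves the claim.

\medskip\noindent\textbf{Case 1: $x$ is unpaid at $w$.} Then $w$ is of type (U) and $f_1(w)=[x]$. By Lemma~\ref{lem:unpaid}(a) all $z_j$ are paid with spare $0$ at $v$. The claim with $q=s$ gives $f_1(v)=f_1(r)$, which is the parent of $[x]$. This is (T5).

\medskip
From now on $x$ is paid at $w$. Then $Z\ne\emptyset$, and with $y=z_s$ the maximal elements of $H(w)$ are $x$ and $y$; moreover $y$ is maximal in $H(v)$. Let $p$ be the number of elements that $x$ pays at $w$, so $s_w(x)=2-p$. Since $x\not\le y$, property (T4) shows that $[y]$ is not a descendant of $[x]$. So the geodesic from $[x]$ to $[y]$ passes through $f_1(r)$, and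
\begin{equation}\label{eq:xy}
d([x],[y])=1+d(f_1(r),[y]).
\end{equation}
In the step $v\to w$ one element of $Z$ pays $x$ and no other spare in $Z$ changes, so
\begin{equation}\label{eq:Lx}
L_w(x)=\Lambda_s-1 .
\end{equation}

\medskip\noindent\textbf{Case 2: $x$ is paid at $w$ and $y$ is unpaid at $v$.} Then $f_1(v)=[y]$. By Lemma~\ref{lem:order}(c), the elements of $Z$ unpaid at $v$ are $z_{q+1},\dots,z_s$ for some $q<s$. Put $u=s-q\ge1$, so that $p=\min(2,u)$.

If $u>2$, then $s_w(x)=0$ and $x$ pays $z_{q+1}$ and $z_{q+2}$, neither of which is $y$. So $y$ is still unpaid at $w$, the vertex $w$ is of type (U), and $f_1(w)=[y]=f_1(v)$. Both identities of (T5) read $0=0$.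

Let $u\le2$. Then $p=u$, the element $y$ is paid at $w$, and $w$ is of type (P). For $j>q$, the element $z_j$ is maximal and unpaid at $v_j$, so $s_v(z_j)=2$ by Lemma~\ref{lem:unpaid}(a) and \eqref{eq:same}. By \eqref{eq:Lx}, $L_w(x)=\Lambda_q+2u-1$. Next, $I_w(y)=I_v(y)\cup\{x\}$. The elements of $I_v(y)$ have spare $0$ at $v$ by Lemma~\ref{lem:unpaid}(a), hence at $w$, so $L_w(y)=s_w(x)=2-u$. Therefore
\[
L_w(x)+L_w(y)=\Lambda_q+u+1 .
\]
On the other side, (T5) for the edges $v_{j-1}\to v_j$ with $j>q$ says that $f_1(v_j)=[z_j]$ is a child of $f_1(v_{j-1})$. So $[y]$ is reached from $f_1(v_q)$ by descending $u$ edges, through $[z_{q+1}]$. By (T4), $f_1(r)$ is not a descendant of $[z_{q+1}]$, because $z_{q+1}\notin H(r)$. Hence $d(f_1(r),[y])=d(f_1(r),f_1(v_q))+u=\Lambda_q+u$ by the claim, and \eqref{eq:xy} gives $d([x],[y])=\Lambda_q+u+1$. This is the identity of (T3). The vertex $f_1(w)$ is at distance $L_w(y)=s_w(x)$ from $[y]=f_1(v)$, which gives both identities of (T5).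

\medskip\noindent\textbf{Case 3: $x$ is paid at $w$ and $y$ is paid at $v$.} Then $w$ is of type (P). By Lemma~\ref{lem:order}(c) all of $Z$ is paid at $v$, so $p=0$ and $s_w(x)=2$. The claim applies with $q=s$; put $\Lambda=\Lambda_s$. We have $I_v(y)=I_s$, with largest element $x'$, so by Lemma~\ref{lem:edge} for the edge $v_{s-1}\to v$ the maximal elements of $H(v)$ are $y$ and $x'$.

The element $x'$ is paid at $v$. Indeed, $x'$ crosses every $z_j$ by the claim, so $Z\subseteq I_v(x')$. If $x'$ were unpaid at $v$, all of $Z$ would have spare $0$ at $v$ by Lemma~\ref{lem:unpaid}(a), and (R1) would leave $x$ unpaid.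

So $v$ is of type (P), and by (T3) the vertex $f_1(v)$ lies on the geodesic from $[x']$ to $[y]$, at distance $L_v(y)$ from $[y]$. By the claim, $f_1(r)$ lies on the geodesic from $[x']$ to $f_1(v)$, at distance $\Lambda$ from $f_1(v)$. Thus $[x']$, $f_1(r)$, $f_1(v)$, $[y]$ lie in this order on one geodesic (Figure~\ref{fig:case3}), and $d(f_1(r),[y])=\Lambda+L_v(y)$. By \eqref{eq:xy}, $d([x],[y])=1+\Lambda+L_v(y)$, and the geodesic from $[x]$ to $[y]$ passes through $f_1(r)$ and then $f_1(v)$.

By \eqref{eq:Lx}, $L_w(x)=\Lambda-1$. No element crosses both $x$ and $y$, by \eqref{eq:triple}, so $I_v(y)\cap Z=\emptyset$, and by \eqref{eq:local} the spares on $I_v(y)$ are the same at $v$ and $w$. As $I_w(y)=I_v(y)\cup\{x\}$, we get $L_w(y)=L_v(y)+2$. The sum $L_w(x)+L_w(y)=\Lambda+1+L_v(y)$ equals $d([x],[y])$, which is the identity of (T3). Both $f_1(v)$ and $f_1(w)$ lie on the geodesic from $[y]$ to $[x]$, at distances $L_v(y)$ and $L_v(y)+2$ from $[y]$. Since $s_w(x)=2$, this is (T5).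

\medskip
The three cases cover every edge that ends at $w$. If $w$ is of type (P), any such edge falls under Case 2 with $u\le 2$ or under Case 3, so the identity of (T3) holds for $w$. This completes the recursion.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw (0,0) -- (9,0);
\draw (2.2,0) -- (2.2,-0.9);
\foreach \p in {(0,0),(2.2,0),(4.6,0),(6.4,0),(9,0),(2.2,-0.9)} \fill \p circle (2pt);
\node[above] at (0,0.05) {$[x']$};
\node[above] at (2.2,0.05) {$f_1(r)$};
\node[above] at (4.6,0.05) {$f_1(w)$};
\node[above] at (6.4,0.05) {$f_1(v)$};
\node[above] at (9,0.05) {$[y]$};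
\node[left] at (2.15,-0.9) {$[x]$};
\draw[<->] (2.2,0.8) -- node[above] {$\Lambda$} (6.4,0.8);
\draw[<->] (6.4,0.8) -- node[above] {$L_v(y)$} (9,0.8);
\draw[<-] (4.7,-0.3) -- node[below] {$2$} (6.3,-0.3);
\end{tikzpicture}
\caption{The tree $T_1$ when a paid hyperplane $x$ is added to a vertex $v$ whose maximal elements $x'$ and $y$ are both paid, giving $w=v+x$ (drawn for $\Lambda>2$). The vertex $[x]$ is a child of $f_1(r)$, where $r=r(x)$, and $f_1$ moves two steps along the geodesic from $[y]$ to $[x]$.}
\label{fig:case3}
\end{figure}

\section{The bi-Lipschitz estimate}\label{sec:estimate}

\begin{proof}[Proof of Theorem~\ref{thm:main}]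
Let $f=(f_1,f_2,f_3)$ be given by Proposition~\ref{prop:T1} and Section~\ref{sec:T23}.

\medskip\noindent\textbf{Upper bound.} Let $v\to w=v+x$ be an edge. If $x$ is unpaid at $w$, then $f_1$ moves by $1$ by (T5), and $f_2,f_3$ do not move by Lemma~\ref{lem:T23}. If $x$ is paid at $w$ and pays $p$ elements, then $f_1$ moves by $s_w(x)=2-p$, and $f_2,f_3$ together move by $1+p$. So $f$ moves by at most $3$ along every edge. Summing along a geodesic from $g$ to $g'$ gives the upper bound.

\medskip\noindent\textbf{Lower bound.} Colors and payments at $g$ and at $g'$ need not agree, and we do not compare them. We use only that whatever is recorded in $f_i(g)$ belongs to $H(g)$, so that whatever $f_i(g)$ and $f_i(g')$ share belongs to $H(g)\cap H(g')$. Let $m$ be the vertex with $H(m)=H(g)\cap H(g')$, and put $A=H(g)\setminus H(m)$ and $B=H(g')\setminus H(m)$, so that $d(g,g')=|A|+|B|$. Let $P_A$ be the number of elements of $A$ paid at $g$, and $P_B$ the number of elements of $B$ paid at $g'$.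

\emph{The trees $T_2,T_3$.} The terms of the longest common prefix of $f_i(g)$ and $f_i(g')$ lie in $H(m)$, so none of them is in $A\cup B$. Each element of $A$ paid at $g$ is a term of $f_2(g)$ or $f_3(g)$, and each element of $B$ paid at $g'$ is a term of $f_2(g')$ or $f_3(g')$. Hence
\begin{equation}\label{eq:lower23}
d(f_2(g),f_2(g'))+d(f_3(g),f_3(g'))\ \ge\ P_A+P_B .
\end{equation}

\emph{The tree $T_1$.} An unpaid element of $A$ need not appear on the root path of $f_1(g)$ in any way that we control directly, so we count along a monotone path from $m$ to $g$. For a vertex $v$ on this path let $c(v)$ be the number of labels from $A$ on the root path of $f_1(v)$. By (T4), $c(m)=0$. If $a\in A$ is unpaid when it is added, then by (T5) the point $f_1$ moves to its child $[a]$, and $c$ increases by $1$. If $a$ is paid when it is added, then $f_1$ moves by at most $2$, so its root path loses at most two vertices and $c$ decreases by at most $2$. Let $\alpha$ be the number of elements of $A$ that are paid when added. Then $\alpha\le P_A$ by \eqref{eq:monotone}, and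
\[
c(g)\ \ge\ (|A|-\alpha)-2\alpha\ \ge\ |A|-3P_A .
\]
The same argument along a monotone path from $m$ to $g'$ shows that the root path of $f_1(g')$ carries at least $|B|-3P_B$ labels from $B$. By (T4), the labels on the common part of the two root paths lie in $H(m)$. So the labels from $A$ on the first path and the labels from $B$ on the second lie beyond the point where the paths branch. The distance between $f_1(g)$ and $f_1(g')$ is the number of vertices of the two paths beyond that point, and therefore
\begin{equation}\label{eq:lower1}
d(f_1(g),f_1(g'))\ \ge\ \max(0,|A|-3P_A)+\max(0,|B|-3P_B).
\end{equation}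

For real numbers $P,N\ge0$ we have $P+\max(0,N-3P)\ge N/3$: the first term suffices if $P\ge N/3$, and otherwise the left side is $N-2P\ge N/3$. Adding \eqref{eq:lower23} and \eqref{eq:lower1} and applying this to $(P_A,|A|)$ and $(P_B,|B|)$, we obtain
\[
\sum_{i=1}^3 d(f_i(g),f_i(g'))\ \ge\ \tfrac13\bigl(|A|+|B|\bigr)=\tfrac13\,d(g,g'). \qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBP}
Shaked Bader, Oussama Bensaid, Harry Petyt,
\emph{Quasiisometric embeddings between right-angled Artin groups: rigidity},
arXiv:2605.12300 (2026).

\end{thebibliography}
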